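# Positive definite Hankel forms that are not sums of squares

## Nine weighted points that no cubic can see

Fix $0<\delta<1$ and consider the nine points
$$\Gamma=\{-1,0,1\}\times\{0,\delta,1\}$$
in the plane with coordinates $(x,z)$. Define two functionals, on polynomials in $x$ and in $z$ respectively:
$$D_xp=p(-1)-2p(0)+p(1),\qquad D_zr=(1-\delta)\,r(0)-r(\delta)+\delta\,r(1).$$
Applying one in each variable gives a functional on polynomials $q(x,z)$ of the form $D_xD_zq=\sum_{p\in\Gamma}\omega_p\,q(p)$, with weights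

| $\omega_p$ | $z=0$ | $z=\delta$ | $z=1$ |
|---|---|---|---|
| $x=-1$ | $1-\delta$ | $-1$ | $\delta$ |
| $x=0$ | $-2(1-\delta)$ | $2$ | $-2\delta$ |
| $x=1$ | $1-\delta$ | $-1$ | $\delta$ |

We have $D_x1=1-2+1=0$ and $D_xx=-1+1=0$. Also $D_z1=(1-\delta)-1+\delta=0$ and $D_zz=-\delta+\delta=0$. On a monomial, $D_xD_z(x^\alpha z^\beta)=D_x(x^\alpha)\,D_z(z^\beta)$. This is zero as soon as $\alpha\le1$ or $\beta\le1$. A monomial with $\alpha\ge2$ and $\beta\ge2$ has degree at least $4$, so
$$\sum_{p\in\Gamma}\omega_p\,q(p)=0\qquad\text{for every polynomial }q(x,z)\text{ of degree}\le3.\tag{1}$$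
Degree $4$ is seen: $D_xD_z(x^2z^2)=2\cdot(\delta-\delta^2)\neq0$.

What is this relation for? It detects forms of degree $6$ that are not sums of squares of cubic forms. A *form* is a homogeneous polynomial. For a form $F$ in $(x,y,z)$ and a point $p=(x,z)$ we write $F(p)$ for $F(x,1,z)$.

**Lemma 1.** Let $d\ge1$, let $\Gamma\subset\mathbb R^2$ be a finite set, and let $\omega_p$ $(p\in\Gamma)$ be real numbers with $\sum_{p}\omega_pq(p)=0$ for every polynomial $q(x,z)$ of degree $\le d$. If a form $F$ of degree $2d$ in $(x,y,z)$ is a sum of squares of real polynomials, then for every $p_*\in\Gamma$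
$$|\omega_{p_*}|\sqrt{F(p_*)}\le\sum_{p\in\Gamma,\ p\ne p_*}|\omega_p|\sqrt{F(p)}.\tag{2}$$

**Proof.** Let $F=\sum_{r=1}^sq_r^2$. We may assume $F\ne0$ and all $q_r\neq 0$. First, every $q_r$ is a form of degree $d$. Indeed, let $e$ be the largest degree of a $q_r$. The part of degree $2e$ of $\sum q_r^2$ is the sum of the squares of the degree-$e$ parts of the $q_r$. This is a sum of squares of real polynomials that are not all zero, hence it is not zero, and so $2e=2d$. The same argument with the lowest degree that occurs in some $q_r$ shows that this degree is also $d$. Now set $y=1$: each $q_r(x,1,z)$ has degree $\le d$. Put $Q_p=(q_1(p),\ldots,q_s(p))\in\mathbb R^s$. Then $|Q_p|=\sqrt{F(p)}$ for the Euclidean norm, and the hypothesis, applied in each coordinate, says $\sum_p\omega_pQ_p=0$. Hence $\omega_{p_*}Q_{p_*}=-\sum_{p\ne p_*}\omega_pQ_p$, and the triangle inequality gives (2). $\blacksquare$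

The values of $F$ satisfy no linear relation here, but their square roots are lengths of vectors that do.

The one-variable analogue shows the mechanism we shall use. If $p(x)$ is a sum of squares of affine functions, the same argument with $D_x$ gives $2\sqrt{p(0)}\le\sqrt{p(-1)}+\sqrt{p(1)}$. So $p$ cannot take the values $0,1,2$ at $-1,0,1$, because $2>\sqrt2$. The square root is strictly concave, and linear growth along three equally spaced points is already forbidden.

## Hankel tensors and the two theorems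

Let $m,n$ be positive integers.

**Definition.** A real tensor $\mathcal A=(a_{i_1\cdots i_m})$ of order $m$ and dimension $n$ (indices in $\{1,\ldots,n\}$) is a *Hankel tensor* if there is a vector $\mathbf v=(v_0,\ldots,v_{(n-1)m})^\top$, its *generating vector*, with
$$a_{i_1\cdots i_m}=v_{i_1+\cdots+i_m-m}\quad\text{for all }i_1,\ldots,i_m.$$
Its form is $\mathcal A\mathbf x^{\otimes m}=\sum a_{i_1\cdots i_m}x_{i_1}\cdots x_{i_m}$, of degree $m$ in $\mathbf x\in\mathbb R^n$.

For $m=2$, $n=3$ this is the ordinary Hankel matrix with rows $(v_0,v_1,v_2)$, $(v_1,v_2,v_3)$, $(v_2,v_3,v_4)$. For $v_k=t^k$ the entry is $t^{(i_1-1)+\cdots+(i_m-1)}$, and the form is $(x_1+tx_2+\cdots+t^{n-1}x_n)^m$. Every Hankel tensor is symmetric.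

**Definition.** Let $m$ be even. A symmetric tensor is *positive semi-definite* (PSD) if its form is $\ge0$ on $\mathbb R^n$, *positive definite* if its form is $>0$ for $\mathbf x\ne0$, and *SOS* if its form is a sum of squares of real polynomials (which are then forms of degree $m/2$, as in the proof of Lemma 1). A *PSD non-SOS-Hankel tensor* is a Hankel tensor that is PSD but not SOS.

SOS implies PSD. The question, taken from Guoyin Li, Liqun Qi and Yi Xu, "SOS-Hankel Tensors: Theory and Application", arXiv:1410.6989 (2014), is whether the converse can fail for Hankel tensors of order $6$ and dimension $3$. It can.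

**Theorem 1.** Put $\delta=\frac1{100}$, $\eta=10^{-6}$, let $0<\varepsilon\le10^{-20}$, and define $v^\varepsilon\in\mathbb R^{13}$ by
$$\begin{aligned}
&v^\varepsilon_0=1,\quad v^\varepsilon_1=0,\quad v^\varepsilon_2=-\tfrac{2}{15}\varepsilon^2,\quad v^\varepsilon_3=0,\quad v^\varepsilon_4=\tfrac1{15}\varepsilon^4,\quad v^\varepsilon_5=0,\quad v^\varepsilon_6=\eta\,\varepsilon^8,\\
&v^\varepsilon_7=\tfrac{8}{15}\varepsilon^7,\quad v^\varepsilon_8=\tfrac{\delta^2}{15}\varepsilon^4,\quad v^\varepsilon_9=\varepsilon^3\Big(-\tfrac{\delta(1+\delta)}{10}+\varepsilon^2\tfrac{\delta^2}{5}\Big),\\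
&v^\varepsilon_{10}=\varepsilon^2\Big(\tfrac{1+4\delta+\delta^2}{15}-\varepsilon^2\tfrac{\delta(1+\delta)}5\Big),\quad
v^\varepsilon_{11}=\varepsilon\Big(-\tfrac{1+\delta}3+\varepsilon^2\tfrac{1+4\delta+\delta^2}{15}\Big),\quad v^\varepsilon_{12}=1.
\end{aligned}$$
The Hankel tensor of order $6$ and dimension $3$ generated by $v^\varepsilon$ is positive definite but is not an SOS tensor.

**Theorem 2.** For every even $m\ge6$ and every $n\ge3$ there is a Hankel tensor of order $m$ and dimension $n$ that is positive definite and not SOS. Consequently the set of generating vectors of PSD non-SOS-Hankel tensors has nonempty interior in $\mathbb R^{(n-1)m+1}$.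

## Sizes at which positivity already forces squares

For $m=2$ a PSD form is a PSD quadratic form, and diagonalizing it writes it as a sum of squares of linear forms. For $n=1$ the form is $v_0x_1^m$ with $m$ even, and if it is PSD then $v_0\ge0$ and it is the square of $\sqrt{v_0}\,x_1^{m/2}$. For $n=2$ the Hankel form is $\sum_c\binom mc v_c\,x_1^{m-c}x_2^c$: every binary form is Hankel, so the word "Hankel" imposes nothing. Here positivity is again enough.

These are cases of Hilbert's theorem (Hilbert, Math. Ann. 32, 1888): every PSD form of degree $m$ in $n$ variables is SOS when $m=2$, when $n\le2$, or when $(m,n)=(4,3)$. In those cases no PSD non-SOS-Hankel tensors exist. Together with Theorem 2 this decides existence for all even $m$ and all $n$, except $m=4$, $n\ge4$, which these notes do not settle.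

For $n=3$ the Hankel condition is a real restriction. Write $\mathbf x=(x,y,z)$ and
$$N_{ab}=\frac{m!}{a!\,b!\,(m-a-b)!}.$$
A monomial $x^ay^{m-a-b}z^b$ arises from $N_{ab}$ index tuples. Each index $2$ contributes $1$ and each index $3$ contributes $2$ to $i_1+\cdots+i_m-m$, so the entry is $v_k$ with $k=(m-a-b)+2b=m+b-a$. The Hankel form is therefore
$$f_v=\sum_{a+b\le m}N_{ab}\,v_{m+b-a}\,x^ay^{m-a-b}z^b.\tag{3}$$
For $m=6$ there are $28$ monomials and only $13$ parameters. For example, $v_6$ is responsible for $v_6(y^6+30\,xy^4z+90\,x^2y^2z^2+20\,x^3z^3)$.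

## Making a sum of two one-variable squares almost Hankel

To use (2) we want a form of degree $6$ that is tiny on $\Gamma$, with values there under our control, and safely positive away from $\Gamma$. Let
$$A(x)=x^3-x,\qquad B(z)=z(z-\delta)(z-1).$$
At $y=1$ the polynomial $A(x)^2+B(z)^2$ is $\ge0$ and vanishes exactly on $\Gamma$. The sensible first attempt is to take this form and add a small Hankel perturbation whose values on $\Gamma$ violate (2).

This stops at once, because $A(x)^2+B(z)^2$ (homogenized) is not Hankel. Its $x^2y^4$-coefficient is $1$, and in (3) that coefficient is $15v_4$, so $v_4=\frac1{15}$. But $v_4$ also governs $x^3y^2z$, with coefficient $60v_4=4$, and the form contains no $x^3y^2z$. The Hankel condition ties every pure term in $x$ or $z$ to mixed terms. The remedy is to make the mixed terms small by a change of scale.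

**Lemma 2.** Let $m$ be even, $v\in\mathbb R^{2m+1}$, $\varepsilon>0$, and put
$$F_{v,\varepsilon}=\sum_{a+b\le m}N_{ab}\,\varepsilon^{2\min(a,b)}\,v_{m+b-a}\,x^ay^{m-a-b}z^b,\qquad \tilde v_{m+k}=\varepsilon^{m-|k|}v_{m+k}\quad(|k|\le m).$$
Then $F_{v,\varepsilon}(x,y,z)=\varepsilon^{-m}f_{\tilde v}(\varepsilon x,y,\varepsilon z)$. Hence $F_{v,\varepsilon}$ is positive definite (respectively SOS) if and only if the Hankel form $f_{\tilde v}$ is.

**Proof.** The coefficient of $x^ay^{m-a-b}z^b$ in $f_{\tilde v}(\varepsilon x,y,\varepsilon z)$ is $N_{ab}\,\varepsilon^{m-|b-a|}\,v_{m+b-a}\,\varepsilon^{a+b}$, and $a+b-|b-a|=2\min(a,b)$. The last claim holds because $(x,y,z)\mapsto(\varepsilon x,y,\varepsilon z)$ is an invertible linear map and $\varepsilon^{-m}>0$. $\blacksquare$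

So we may work with $F_{v,\varepsilon}$. Its terms with $\min(a,b)=0$, that is, the pure terms $x^ay^{m-a}$ and $z^by^{m-b}$, can be prescribed freely. The terms with $\min(a,b)=1$ are then forced, but carry a factor $\varepsilon^2$. The rest carry $\varepsilon^4$ or less.

## The $\varepsilon^2$-layer on the nine points

Now $m=6$. We choose $v$ of the form $v(\varepsilon)=v^{(0)}+\varepsilon^2v^{(1)}$. The vector $v^{(0)}$ will produce $A^2+B^2$, and $v^{(1)}$ is a correction at the level of the forced terms.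

**Step 1. Choice of $v^{(0)}$: the purpose is to get $A^2+B^2$ as the leading part.** We have
$$A^2=x^6-2x^4+x^2,\qquad B^2=z^6-2(1+\delta)z^5+(1+4\delta+\delta^2)z^4-2\delta(1+\delta)z^3+\delta^2z^2 .$$
The pure terms of $F_{v,\varepsilon}$ at $y=1$ are $\sum_{a\ge1}\binom6av_{6-a}x^a+\sum_{b\ge1}\binom6bv_{6+b}z^b+v_6$. Dividing the coefficients above by $\binom6c$, with $\binom62=\binom64=15$, $\binom63=20$, $\binom65=6$, gives
$$v^{(0)}=\Big(1,0,-\tfrac2{15},0,\tfrac1{15},0,0,0,\tfrac{\delta^2}{15},-\tfrac{\delta(1+\delta)}{10},\tfrac{1+4\delta+\delta^2}{15},-\tfrac{1+\delta}3,1\Big),$$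
and the pure terms with $v^{(0)}$ form
$$F_0=x^2(x^2-y^2)^2+z^2(z-\delta y)^2(z-y)^2,\qquad F_0(x,1,z)=A(x)^2+B(z)^2.\tag{4}$$

**Step 2. The forced terms: the purpose is to see what the Hankel condition puts on $\Gamma$.** We have $N_{11}=30$, $N_{12}=N_{13}=60$, $N_{14}=30$, $N_{15}=6$, and the same with the two indices exchanged. With $v^{(0)}$, the terms $xz^b$ carry $v^{(0)}_{5+b}$, and $v^{(0)}_6=v^{(0)}_7=0$. The terms $x^az$ carry $v^{(0)}_{7-a}$, and only $a=3,5$ survive, with coefficients $60\cdot\frac1{15}=4$ and $6\cdot(-\frac2{15})=-\frac45$. So at $y=1$, without the factor $\varepsilon^2$, the terms with $\min(a,b)=1$ are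
$$w(x,z)=x\,\Psi(z)+z\big(4x^3-\tfrac45x^5\big),\qquad \Psi(z)=4\delta^2z^3-3\delta(1+\delta)z^4+\tfrac25(1+4\delta+\delta^2)z^5 .$$
For $x\in\{-1,0,1\}$ we have $x^5=x^3=x$, so $4x^3-\frac45x^5=\frac{16}5x$. Hence
$$w=x\,\Theta(z)\ \text{ on }\Gamma,\qquad\Theta(z)=\tfrac{16}5z+\Psi(z).$$
We need three values. Clearly $\Theta(0)=0$, and
$$\Theta(\delta)=\tfrac{16}5\delta+\delta^5\Big(4-3(1+\delta)+\tfrac25(1+4\delta+\delta^2)\Big)=\tfrac{16}5\delta+\delta^5\big(\tfrac75-\tfrac75\delta+\tfrac25\delta^2\big),\tag{5}$$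
$$\Theta(1)=\tfrac{16}5+4\delta^2-3\delta-3\delta^2+\tfrac25+\tfrac85\delta+\tfrac25\delta^2=\tfrac{18}5-\tfrac75\delta+\tfrac75\delta^2.\tag{6}$$
Both are positive for $0<\delta<1$.

**Step 3. Why a correction is needed, and which one.** With $v^{(1)}=0$ we would have $F(-1,1,\delta)=\varepsilon^2w(-1,\delta)+O(\varepsilon^4)=-\varepsilon^2\Theta(\delta)+O(\varepsilon^4)$. This is negative for small $\varepsilon$, so the form would not even be PSD. But at the level $\varepsilon^2$ we may still add any pure terms, that is, any function of $x$ plus any function of $z$ (of degree $\le6$), through $v^{(1)}$. Adding $\Theta(z)$ turns $x\Theta(z)$ into $(1+x)\Theta(z)\ge0$ on $\Gamma$, and adding a constant $\eta>0$ makes it positive. The vector whose pure terms at $y=1$ are $\eta+\frac{16}5z+\Psi(z)$ is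
$$v^{(1)}=\Big(0,0,0,0,0,0,\eta,\tfrac8{15},0,\tfrac{\delta^2}5,-\tfrac{\delta(1+\delta)}5,\tfrac{1+4\delta+\delta^2}{15},0\Big),$$
because $6\cdot\frac8{15}=\frac{16}5$, $20\cdot\frac{\delta^2}5=4\delta^2$, $15\cdot\frac{\delta(1+\delta)}5=3\delta(1+\delta)$, and $6\cdot\frac1{15}=\frac25$.

**Step 4. The expansion.** Put $F=F_{v(\varepsilon),\varepsilon}$ and write
$$F=F_0+\varepsilon^2G+\varepsilon^4R.$$
Here $G$ collects the terms with $\min(a,b)=0$ taken with $v^{(1)}$ and those with $\min(a,b)=1$ taken with $v^{(0)}$, and $\varepsilon^4R$ is the rest. That is, $R$ consists of the terms with $\min(a,b)=1$ taken with $v^{(1)}$ and, for $\min(a,b)\ge2$, the terms with coefficient $N_{ab}\,\varepsilon^{2\min(a,b)-4}v(\varepsilon)_{6+b-a}$. By Steps 2 and 3,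
$$G(x,1,z)=x\Psi(z)+z\big(4x^3-\tfrac45x^5\big)+\eta+\tfrac{16}5z+\Psi(z),$$
$$G(p)=(1+x)\,\Theta(z)+\eta\qquad\text{for }p=(x,z)\in\Gamma.\tag{7}$$
In particular $G\ge\eta$ on $\Gamma$.

**Step 5. How small $\delta$ must be.** On $\Gamma$ we have $F_0=0$, so $\sqrt F/\varepsilon$ is close to $\sqrt G$. With $\eta$ negligible, inequality (2) at $p_*=(0,\delta)$ becomes, by the table of weights and (7),
$$2\sqrt{\Theta(\delta)}\le\sqrt{2\Theta(\delta)}+\delta\big(2\sqrt{\Theta(1)}+\sqrt{2\Theta(1)}\big).\tag{8}$$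
We want (8) to be false. The natural equally spaced choice $\delta=\frac12$ does not help. Then (5) and (6) give $\Theta(\frac12)=1.6+\frac1{32}\cdot0.8=1.625$ and $\Theta(1)=3.6-0.7+0.35=3.25$. The left side of (8) is about $2.55$ and the right side about $4.88$, so there is no contradiction. No other point of $\Gamma$ does better: the nonzero terms $|\omega_p|\sqrt{G(p)}$, at $(0,\frac12),(1,\frac12),(0,1),(1,1)$, are about $2.55,\,1.80,\,1.80,\,1.27$, and none exceeds the sum of the other three.

For small $\delta$ the balance changes. In the column $z=\delta$ the values $0,\Theta(\delta),2\Theta(\delta)$ grow linearly, as in the toy example, and leave a surplus $(2-\sqrt2)\sqrt{\Theta(\delta)}$ of order $\sqrt\delta$. The column $z=1$ enters with weight $\delta$ only. Since $\sqrt\delta$ dominates $\delta$, (8) fails for small $\delta$. We take $\delta=\frac1{100}$.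

## Proof of Theorem 1

From here on $\delta=\frac1{100}$, $\eta=10^{-6}$, $0<\varepsilon\le10^{-20}$.

**Step 6. The form $F$ represents $v^\varepsilon$.** For $v=v(\varepsilon)$ we compute $\tilde v_{6+k}=\varepsilon^{6-|k|}\big(v^{(0)}_{6+k}+\varepsilon^2v^{(1)}_{6+k}\big)$. At indices $0,\ldots,5$ this gives $1,\ 0,\ -\frac2{15}\varepsilon^2,\ 0,\ \frac1{15}\varepsilon^4,\ 0$. At index $6$ it gives $\varepsilon^6\cdot\varepsilon^2\eta$, at index $7$ it gives $\varepsilon^5\cdot\varepsilon^2\cdot\frac8{15}$, and at index $8$ it gives $\varepsilon^4\frac{\delta^2}{15}$. At indices $9,10,11$ the prefactors are $\varepsilon^3,\varepsilon^2,\varepsilon$, and the brackets are those in Theorem 1. At index $12$ it gives $1$. So $\tilde v=v^\varepsilon$. By Lemma 2 it suffices to show that $F$ is positive definite and not SOS.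

**Step 7. Bounds: the purpose is to control $G$ and $R$ by crude numbers.** All entries of $v^{(0)}$, $v^{(1)}$ and $v(\varepsilon)$ have absolute value $\le1$. For $v(\varepsilon)$, the entries $0$ and $12$ equal $1$, and the others are at most $\frac{1+\delta}3+\varepsilon^2$ in absolute value. By Step 4 each monomial $x^ay^{6-a-b}z^b$ has a coefficient of absolute value at most $N_{ab}$ in $G$ and at most $N_{ab}$ in $R$. Moreover $\sum N_{ab}=3^6=729$. Therefore:

- (i) $|G|,|R|\le729$ when $\max(|x|,|y|,|z|)\le1$;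
- (ii) $|G(x,1,z)|,|R(x,1,z)|\le2^6\cdot729=46656$ when $|x|,|z|\le2$;
- (iii) $|\partial_xG(x,1,z)|,|\partial_zG(x,1,z)|\le6\cdot2^5\cdot729\le2\cdot10^5$ when $|x|,|z|\le2$.

For (iii), $|\partial_x(x^az^b)|=a|x|^{a-1}|z|^b\le6\cdot2^5$, and likewise for $z$.

By (5) and (6), for $\delta=\frac1{100}$,
$$\Theta(\delta)\ge\tfrac{16}5\delta=0.032,\qquad0<\Theta(1)<3.6.\tag{9}$$

**Step 8. $F$ is positive definite.** By homogeneity we may assume $\max(|x|,|y|,|z|)=1$. The plan is that away from the zeros of $F_0$ the leading part wins, and near them $G$ is positive.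

*Case $|y|\le\frac12$.* Then $|x|=1$ or $|z|=1$. If $|x|=1$, then $F_0\ge(x^2-y^2)^2\ge(\frac34)^2$. If $|z|=1$, then $|z-\delta y|\ge0.995$ and $|z-y|\ge\frac12$, so $F_0\ge(0.995)^2\cdot\frac14$. In both cases $F_0>0.24$, and by (i) $F\ge0.24-729(\varepsilon^2+\varepsilon^4)>0$.

*Case $|y|>\frac12$.* Since $F(x,y,z)=y^6F(x/y,1,z/y)$, we may take $y=1$ and $|x|,|z|<2$. Suppose $F(x,1,z)\le0$. By (4) and (ii),
$$A(x)^2+B(z)^2\le-\varepsilon^2G-\varepsilon^4R\le46656(\varepsilon^2+\varepsilon^4)\le10^5\varepsilon^2,$$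
so $|A(x)|,|B(z)|\le10^3\varepsilon$. Let $z_j$ be a root of $B$ nearest to $z$. Any two roots of $B$ are at distance at least $\delta$. If another root were at distance less than $\delta/2$ from $z$, so would be $z_j$, and the two would be closer than $\delta$. Hence the other two roots are at distance at least $\delta/2=\frac1{200}$ from $z$, so $|B(z)|\ge|z-z_j|/200^2$ and $|z-z_j|\le4\cdot10^7\varepsilon$. The roots of $A$ have mutual distances at least $1$. In the same way the root $x_i$ nearest to $x$ satisfies $|A(x)|\ge|x-x_i|/4$, so $|x-x_i|\le4\cdot10^3\varepsilon$.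

The segment from $(x_i,z_j)$ to $(x,z)$ lies in the square $|x|,|z|\le2$, so the mean value theorem and (iii) give
$$|G(x,1,z)-G(x_i,1,z_j)|\le2\cdot10^5\,(4\cdot10^7+4\cdot10^3)\,\varepsilon\le10^{13}\varepsilon\le10^{-7}.$$
Since $(x_i,z_j)\in\Gamma$, we have $G(x_i,1,z_j)\ge\eta=10^{-6}$, so $G(x,1,z)\ge9\cdot10^{-7}$. By (ii), $\varepsilon^2|R(x,1,z)|\le46656\cdot10^{-40}$. Hence $F\ge\varepsilon^2(G+\varepsilon^2R)>0$, a contradiction.

**Step 9. $F$ is not SOS: the purpose is to contradict the nine-point inequality.** Suppose $F$ is SOS. By (1), Lemma 1 applies with $d=3$ to $\Gamma$ and the weights $\omega_p$. At $p_*=(0,\delta)$, where $|\omega_{p_*}|=2$,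
$$2\sqrt{F(p_*)}\le\sum_{p\in\Gamma,\,p\ne p_*}|\omega_p|\sqrt{F(p)}.\tag{10}$$
On $\Gamma$ we have $F(p)/\varepsilon^2=G(p)+\varepsilon^2R(p)$, and $|\varepsilon^2R(p)|\le729\cdot10^{-40}\le10^{-36}$ by (i). Since $|\sqrt s-\sqrt t|\le\sqrt{|s-t|}$ for $s,t\ge0$, we get $\big|\sqrt{F(p)}/\varepsilon-\sqrt{G(p)}\big|\le10^{-18}$. The absolute weights add up to $(1+2+1)\big((1-\delta)+1+\delta\big)=8$. So dividing (10) by $\varepsilon$ gives
$$2\sqrt{G(p_*)}\le\sum_{p\ne p_*}|\omega_p|\sqrt{G(p)}+8\cdot10^{-18}.\tag{11}$$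
Now read off $G$ from (7). It equals $\eta$ when $x=-1$ or $z=0$. It equals $\Theta(\delta)+\eta$ at $p_*$, and $2\Theta(\delta)+\eta$ at $(1,\delta)$ (weight $1$). It equals $\Theta(1)+\eta$ at $(0,1)$ (weight $2\delta$), and $2\Theta(1)+\eta$ at $(1,1)$ (weight $\delta$). The weights of the eight points $p\ne p_*$ add up to $4(1-\delta)+2+4\delta=6$. Using $\sqrt{s+\eta}\le\sqrt s+\sqrt\eta$,
$$\sum_{p\ne p_*}|\omega_p|\sqrt{G(p)}\le\sqrt{2\Theta(\delta)}+\delta\big(2\sqrt{\Theta(1)}+\sqrt{2\Theta(1)}\big)+6\sqrt\eta,$$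
while $2\sqrt{G(p_*)}\ge2\sqrt{\Theta(\delta)}$. By (9),
$$2\sqrt{G(p_*)}-\sum_{p\ne p_*}|\omega_p|\sqrt{G(p)}\ge(2-\sqrt2)\sqrt{0.032}-(2+\sqrt2)\tfrac1{100}\sqrt{3.6}-0.006 .$$
The right side is at least $0.585\cdot0.178-3.42\cdot0.019-0.006>0.03$. This contradicts (11). So $F$ is not SOS, and by Lemma 2 neither is $f_{v^\varepsilon}$. $\blacksquare$

## Order $2d$ in three variables: mixed differences and an integration by parts

In order $6$ we computed $w$ by hand and found that on $\Gamma$, up to a function of $z$, it is $(1+x)\Theta(z)\ge0$. For general order we need a reason for this sign. Adding a function of $x$ plus a function of $z$ to $w$ never changes a mixed difference $w(x_i,z_j)-w(x_i,z_1)-w(x_1,z_j)+w(x_1,z_1)$. Conversely, once these mixed differences are known, the values on the grid can be normalized by pure terms. So we must compute mixed differences, and these are integrals of $\partial_x\partial_zw$.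

Let $m=2d$, $d\ge3$, $n=3$. By Lemma 2 it suffices to find $v\in\mathbb R^{2m+1}$ and $\varepsilon>0$ with $F_{v,\varepsilon}$ positive definite and not SOS.

**Step 10. The leading part.** Let $0<\delta<\frac12$ and
$$A(x)=\prod_{i=-1}^{d-2}(x-i),\qquad B(z)=z(z-\delta)\prod_{l=1}^{d-2}(z-l),$$
with roots $x_1=-1<x_2=0<x_3=1<\cdots<x_d=d-2$ and $z_1=0<z_2=\delta<z_3=1<\cdots<z_d=d-2$. Write $g=A^2=\sum g_cx^c$ and $h=B^2=\sum h_cz^c$, both of degree $m$. Define $v^{(0)}$ by
$$\tbinom mcv^{(0)}_{m-c}=g_c,\quad\tbinom mcv^{(0)}_{m+c}=h_c\quad(c\ge1),\qquad v^{(0)}_m=g_0+h_0.$$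
Then the terms with $\min(a,b)=0$ form $F_0$ with $F_0(x,1,z)=A(x)^2+B(z)^2$.

**Step 11. The mixed derivative of the forced terms.** Let $w(x,z)$ be the sum of the terms with $\min(a,b)=1$ for $v^{(0)}$ at $y=1$, without the factor $\varepsilon^2$. The purpose is to show
$$\partial_x\partial_zw=Tg(x)+Th(z),\qquad T\Big(\sum_cg_cx^c\Big)=\sum_c(m-c)(m-c-1)\,g_cx^c.\tag{12}$$
Take $a=1$, $b=c+1$ with $0\le c\le m-2$. This term of $w$ is $N_{1b}v^{(0)}_{m+c}\,xz^{c+1}$, and its mixed derivative is $N_{1b}\,b\,v^{(0)}_{m+c}z^c$, where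
$$N_{1b}\,b=\frac{m!}{(c+1)!\,(m-2-c)!}\,(c+1)=\frac{m!}{c!\,(m-2-c)!}=(m-c)(m-c-1)\binom mc .$$
For $c\ge1$ this gives $(m-c)(m-c-1)h_cz^c$. The terms with $b=1$, $a=c+1$, $c\ge1$ give $(m-c)(m-c-1)g_cx^c$ in the same way. The term $a=b=1$ occurs once and gives $m(m-1)v_m^{(0)}=m(m-1)(g_0+h_0)$, which is the sum of the two constant terms in (12). The values $c=m-1,m$ do not occur in $w$, and their factor in $T$ is $0$. This proves (12).

**Step 12. The integral of $Tg$ between roots.** We have $(m-c)(m-c-1)=m(m-1)-2(m-1)c+c(c-1)$, hence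
$$Tg=m(m-1)g-2(m-1)xg'+x^2g''.$$
Let $s<t$ be roots of $A$. As $g=A^2$, both $g$ and $g'$ vanish at $s$ and $t$. Integrating by parts, $\int_s^txg'=-\int_s^tg$ and $\int_s^tx^2g''=-2\int_s^txg'=2\int_s^tg$. Therefore
$$\int_s^tTg=\big(m(m-1)+2(m-1)+2\big)\int_s^tg=m(m+1)\int_s^tA^2,$$
and likewise $\int_s^tTh=m(m+1)\int_s^tB^2$ between roots of $B$. Put
$$\alpha(x)=m(m+1)\int_{x_1}^xA^2,\qquad\beta(z)=m(m+1)\int_{z_1}^zB^2 .$$
Integrating (12) over $[x_1,x_i]\times[z_1,z_j]$ gives
$$w(x_i,z_j)-w(x_i,z_1)-w(x_1,z_j)+w(x_1,z_1)=(z_j-z_1)\,\alpha(x_i)+(x_i-x_1)\,\beta(z_j)=:M_{ij}\ge0.\tag{13}$$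
As a check, for $m=6$ we find $\alpha(0)=42\int_{-1}^0(x^3-x)^2\,dx=42\big(\tfrac17-\tfrac25+\tfrac13\big)=\tfrac{16}5$. Since $A^2$ is even, $\alpha(1)=\frac{32}5$. Also $\beta(1)=42\big(\tfrac1{105}-\tfrac{2\delta}{60}+\tfrac{\delta^2}{30}\big)=\tfrac25-\tfrac75\delta+\tfrac75\delta^2=\Theta(1)-\tfrac{16}5$. Thus $M_{23}=\alpha(0)+\beta(1)=\Theta(1)$ and $M_{33}=2\Theta(1)$, in agreement with (7).

**Step 13. The correction.** For $\eta>0$ let $S_1(x)$ and $S_2(z)$ be the polynomials of degree $\le d-1$ with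
$$S_1(x_i)=-w(x_i,z_1),\qquad S_2(z_j)=-w(x_1,z_j)+w(x_1,z_1)+\eta\qquad(1\le i,j\le d).$$
Let $v^{(1)}$ be the vector whose terms with $\min(a,b)=0$ are $S_1(x)+S_2(z)$ at $y=1$. It exists because pure terms of degree $\le m$ are free. Put $v(\varepsilon)=v^{(0)}+\varepsilon^2v^{(1)}$ and
$$F_\varepsilon=F_{v(\varepsilon),\varepsilon}=F_0+\varepsilon^2G+\varepsilon^4R_\varepsilon .$$
Here, as in Step 4, $G(x,1,z)=w+S_1+S_2$, and the coefficients of $R_\varepsilon$ are bounded for $\varepsilon\le1$. By (13),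
$$G(x_i,1,z_j)=M_{ij}+\eta>0.\tag{14}$$

**Step 14. $F_\varepsilon$ is positive definite for all small $\varepsilon$.** We have $F_0=A^h(x,y)^2+B^h(z,y)^2$ with the homogenizations $A^h,B^h$ of degree $d$, so $F_0$ is PSD. At $y=0$ it equals $x^m+z^m$, which vanishes only for $x=z=0$. For $y\ne0$ we divide by $y$. So the zeros of $F_0$ on the unit sphere are the normalizations of $\pm(x_i,1,z_j)$, finitely many points. At each of them $G>0$, by (14) and because $G$ is homogeneous of even degree. Choose an open neighborhood $U$ of these points in the sphere on which $G\ge c_1>0$. On $U$ we have $F_\varepsilon\ge\varepsilon^2(c_1-\varepsilon^2|R_\varepsilon|)>0$ for small $\varepsilon$. On the compact complement of $U$ we have $F_0\ge c_2>0$, so $F_\varepsilon>0$ for small $\varepsilon$.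

**Step 15. The grid functional in degree $d$.** Keep $D_xp=p(-1)-2p(0)+p(1)$, which uses $x_1,x_2,x_3$, and put
$$D_zr=\sum_{j=1}^d\frac{r(z_j)}{B'(z_j)} .$$
This is the divided difference of $r$ at $z_1,\ldots,z_d$: by Lagrange interpolation it is the coefficient of $z^{d-1}$ in the polynomial of degree $\le d-1$ that agrees with $r$ at the $z_j$. Hence it annihilates polynomials of degree $\le d-2$. So $D_xD_z$ annihilates $x^az^b$ unless $a\ge2$ and $b\ge d-1$, and in that case the degree is at least $d+1$. It therefore annihilates all polynomials of degree $\le d$, and Lemma 1 applies. With $b_j=1/|B'(z_j)|$, the absolute weights are $(1,2,1)\otimes(b_1,\ldots,b_d)$. For $d=3$ we have $B'(0)=\delta$, $B'(\delta)=-\delta(1-\delta)$ and $B'(1)=1-\delta$, so $\delta(1-\delta)D_z$ is the functional of the first section.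

**Step 16. The limiting inequality.** Suppose, for given $\delta,\eta$, that $F_\varepsilon$ is SOS for arbitrarily small $\varepsilon$. Apply (2) to $F_\varepsilon$ at $p_*=(0,\delta)=(x_2,z_2)$, divide by $\varepsilon$, and let $\varepsilon\to0$ along such values. Since $F_0$ vanishes on the grid, $\sqrt{F_\varepsilon(x_i,1,z_j)}/\varepsilon\to\sqrt{M_{ij}+\eta}$, and we obtain
$$2b_2\sqrt{M_{22}+\eta}\le b_2\big(\sqrt{M_{12}+\eta}+\sqrt{M_{32}+\eta}\big)+\sum_{j\ne2}b_j\big(\sqrt{M_{1j}+\eta}+2\sqrt{M_{2j}+\eta}+\sqrt{M_{3j}+\eta}\big).\tag{15}$$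
The $M_{ij}$ depend on $\delta$ but not on $\eta$. By (13), $M_{1j}=0$ since $\alpha(x_1)=0$, and $M_{i1}=0$ since $\beta(z_1)=0$. If (15) held for arbitrarily small $\eta>0$, then $\eta\to0$ would give
$$2b_2\sqrt{M_{22}}\le b_2\sqrt{M_{32}}+\sum_{j\ge3}b_j\big(2\sqrt{M_{2j}}+\sqrt{M_{3j}}\big).\tag{16}$$

**Step 17. (16) fails for small $\delta$.** First we bound $M_{32}$ by $2M_{22}$, to use the concavity of the square root. By (13), $M_{22}=\delta\alpha(0)+\beta(\delta)$ and $M_{32}=\delta\alpha(1)+2\beta(\delta)$. Write $A(x)=x(x^2-1)\prod_{i=2}^{d-2}(x-i)$. For $0<x<1$ and $i\ge2$ we have $|x-i|<|-x-i|$, and $|x(x^2-1)|$ is even. So $A(x)^2\le A(-x)^2$ on $(0,1)$, hence $\int_0^1A^2\le\int_{-1}^0A^2$, that is, $\alpha(1)\le2\alpha(0)$. Therefore $M_{32}\le2M_{22}$. As also $M_{22}\ge\delta\alpha(0)$, (16) implies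
$$(2-\sqrt2)\,b_2\sqrt{\delta\,\alpha(0)}\le\sum_{j\ge3}b_j\big(2\sqrt{M_{2j}}+\sqrt{M_{3j}}\big).\tag{17}$$
The right side stays bounded as $\delta\to0$. For $j\ge3$, the number $|B'(z_j)|=z_j(z_j-\delta)\prod_{l\ne z_j}|z_j-l|$ (product over $1\le l\le d-2$) is at least $\frac12$, because $z_j\ge1$, $z_j-\delta\ge\frac12$, and the other factors are nonzero integers in absolute value. So $b_j\le2$. The $M_{ij}$ are bounded because $B$ is bounded on $[0,d-2]$ uniformly in $\delta$, and $\alpha$ does not involve $\delta$.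

The left side is unbounded. We have $|B'(\delta)|=\delta\prod_{l=1}^{d-2}(l-\delta)\le\delta\,(d-2)!$, so $b_2\ge\frac1{\delta\,(d-2)!}$. Also $\alpha(0)>0$ does not depend on $\delta$. The left side of (17) is thus at least a positive constant times $\delta^{-1/2}$. So (17), and with it (16), fails for some small $\delta$.

**Step 18. Order of the choices.** Fix $\delta\in(0,\frac12)$ for which (16) fails. By Step 16 we can then fix $\eta>0$ so small that (15) fails. Then, again by Step 16, $F_\varepsilon$ is not SOS for all sufficiently small $\varepsilon$, and by Step 14 it is positive definite for all sufficiently small $\varepsilon$. With Lemma 2 this proves the first sentence of Theorem 2 for $n=3$.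

## Adding a variable

**Step 19. From dimension $n$ to $n+1$: the purpose is to keep both properties while staying Hankel.** Let $f$ be a positive definite, non-SOS Hankel form of even order $m$ and dimension $n$, with generating vector $(v_0,\ldots,v_{(n-1)m})$. Let $f'$ be the Hankel form of order $m$ and dimension $n+1$ generated by
$$(v_0,\ldots,v_{(n-1)m},0,\ldots,0,K)\in\mathbb R^{nm+1},\qquad K>0\text{ to be chosen.}$$
Entries of the tensor of $f'$ with all indices $\le n$ use only $v_0,\ldots,v_{(n-1)m}$, so setting $x_{n+1}=0$ in $f'$ gives $f$. A sum of squares remains one after $x_{n+1}=0$, hence $f'$ is not SOS.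

For positivity, note that index $nm$ is reached only by $i_1=\cdots=i_m=n+1$, so $K$ occurs only in the term $Kx_{n+1}^m$. With $\mathbf x=(x_1,\ldots,x_n)$ and $r=|x_{n+1}|$, sorting $f'$ by its degree $j$ in $x_{n+1}$ gives
$$f'\ge c|\mathbf x|^m-C\sum_{j=1}^{m-1}|\mathbf x|^{m-j}r^j+Kr^m .$$
Here $c>0$ is the minimum of $f$ on the unit sphere, and $C\ge0$ bounds the mixed terms. Neither depends on $K$. If $\mathbf x=0$ and $r>0$, then $f'=Kr^m>0$. If $\mathbf x\ne0$, normalize $|\mathbf x|=1$. Choose $r_0\in(0,1)$ with $C\sum_{j=1}^{m-1}r^j<c$ for $0\le r\le r_0$, and then $K>0$ with $K\ge C\sum_{j=1}^{m-1}r_0^{\,j-m}$. For $r\le r_0$ we get $f'\ge c-C\sum_{j=1}^{m-1} r^j>0$. For $r\ge r_0$ all exponents $j-m$ are negative, so $K\ge C\sum_{j=1}^{m-1} r^{j-m}$, that is, $Kr^m\ge C\sum_{j=1}^{m-1} r^j$, and $f'\ge c>0$. So $f'$ is positive definite. Induction on $n$ from $n=3$ proves the first sentence of Theorem 2.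

## An open set of generating vectors

**Step 20. The second sentence of Theorem 2.** Let $v$ generate a positive definite, non-SOS Hankel form. The map from generating vectors to forms is linear, hence continuous. We show that both properties persist near $v$.

Positive definiteness is open: the form has a positive minimum on the unit sphere, and nearby coefficients change the values on the sphere by less than that minimum.

Being SOS is closed. Let $m=2d$, let $f_k\to f$ be forms of degree $2d$ with every $f_k$ SOS, and let $N$ be the number of monomials of degree $d$. Let $u$ be the vector of these monomials. A sum of squares of forms of degree $d$ can be written $u^\top Qu$ with $Q$ an $N\times N$ PSD matrix, and diagonalizing $Q$ gives a sum of at most $N$ squares. So $f_k=\sum_{r=1}^Nq_{k,r}^2$, allowing zero forms. On the unit sphere $q_{k,r}^2\le f_k$, and the $f_k$ are uniformly bounded there. The maximum of $|q|$ on the sphere is a norm on the finite-dimensional space of forms of degree $d$, so the coefficients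 of the $q_{k,r}$ are bounded. Along a subsequence $q_{k,r}\to q_r$ for every $r$, and $f=\sum_rq_r^2$ is SOS.

Hence a whole neighborhood of $v$ in $\mathbb R^{(n-1)m+1}$ consists of generating vectors of positive definite, non-SOS Hankel tensors. Such a $v$ exists for every even $m\ge6$ and every $n\ge3$ by the first sentence of Theorem 2, so the set of generating vectors of PSD non-SOS-Hankel tensors has nonempty interior. $\blacksquare$
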